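\title{The Galvin property at $2^\kappa$ for normal measures on $P_\kappa(\lambda)$ is independent of ZFC}

\begin{abstract}
Let $U$ be a normal fine ultrafilter on $P_\kappa(\lambda)$, where $\operatorname{cf}(\lambda)=\kappa<\lambda$ and $2^{<\lambda}=\lambda$. Among any $2^\lambda$ sets in $U$ there are $\kappa$ whose intersection is in $U$, but there need not be $(2^\kappa)^+$ such sets. We show that ZFC does not decide whether there are always $2^\kappa$ of them. The statement holds in a model built from two supercompact cardinals, and for any given $U$ it can be destroyed by a forcing that adds no subset of $\lambda$. The failure comes from a coherent function on pairs of ordinals below $\lambda^+$. The positive model combines a reflection lemma, generic slaloms, and a change of a generic filter at a single position before an elementary embedding is lifted.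
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa<\lambda$ be cardinals with $\kappa$ regular and uncountable, and let $P_\kappa(\lambda)=\{x\subseteq\lambda:|x|<\kappa\}$. An ultrafilter $U$ on $P_\kappa(\lambda)$ is \emph{fine} if $\{x:\alpha\in x\}\in U$ for every $\alpha<\lambda$. It is \emph{normal} if it is $\kappa$-complete and every function $f$ with $f(x)\in x$ for $U$-almost all $x$ is constant on a set in $U$. A normal fine ultrafilter on $P_\kappa(\lambda)$ exists if and only if $\kappa$ is $\lambda$-supercompact, and $\kappa$ is supercompact if this holds for every $\lambda>\kappa$.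

A $\kappa$-complete filter is closed under intersections of fewer than $\kappa$ sets. The Galvin property measures completeness of another kind: we are handed many large sets, we may discard most of them, and we ask how many we can keep so that the intersection is still large.

\begin{definition}\label{def:gal}
Let $F$ be a filter and $\mu\le\nu$ cardinals. Then $\mathrm{Gal}(F,\mu,\nu)$ is the statement that for every sequence $\langle A_i:i<\nu\rangle$ of sets in $F$ there is $I\in[\nu]^\mu$ with $\bigcap_{i\in I}A_i\in F$.
\end{definition}

The sets $A_i$ need not be distinct. The property is monotone: $\mathrm{Gal}(F,\mu,\nu)$ implies $\mathrm{Gal}(F,\mu',\nu)$ for $\mu'\le\mu$, since shrinking $I$ enlarges the intersection. Throughout, $(\ast)$ denotes the following hypothesis.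
\begin{itemize}
\item[$(\ast)$] $\kappa<\lambda$ are cardinals, $\kappa$ is regular and uncountable, $\operatorname{cf}(\lambda)=\kappa$, $2^{<\lambda}=\lambda$, and $U$ is a normal fine ultrafilter on $P_\kappa(\lambda)$.
\end{itemize}
Under $(\ast)$ we have $|P_\kappa(\lambda)|=\lambda$ and $2^\lambda=\lambda^+$ (Lemma~\ref{lem:arith}), and most instances of $\mathrm{Gal}(U,\mu,\nu)$ are settled at once. For $\mu<\kappa$ the property holds by $\kappa$-completeness. For $\kappa\le\mu\le\nu\le\lambda$ it fails, because any $\kappa$ of the sets $\{x:\alpha\in x\}$ have empty intersection. For $\nu>2^\lambda$ and $\mu\le(2^\lambda)^+$ it holds, because $U$ has at most $2^\lambda$ members and one of them occurs $(2^\lambda)^+$ times in the sequence. The case to understand is therefore $\nu=\lambda^+=2^\lambda$. Two bounds are known in this case: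
\begin{equation}\label{eq:bounds}
\mathrm{Gal}(U,\kappa,\lambda^+)\text{ holds}\qquad\text{and}\qquad\mathrm{Gal}(U,(2^\kappa)^+,2^\lambda)\text{ fails.}
\end{equation}
The following problem was posed by Benhamou and Weltsch \cite{BW}.

\medskip
\noindent\textbf{Problem.} Assume $(\ast)$. Does ZFC prove that $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds? Does it prove that it fails? Or are both truth values consistent with $(\ast)$, relative to large cardinals?
\medskip

We include short proofs of \eqref{eq:bounds} in Section~\ref{sec:bounds}, and they show why the problem is natural. The failure at $(2^\kappa)^+$ is a count: a product of $\kappa$ many sets of size less than $\kappa$ has at most $2^\kappa$ elements. Such a product has exactly $2^\kappa$ elements when every factor has two points, so the count gives no obstruction at $2^\kappa$, and one might guess that the property holds there. On the other hand, the proof at $\kappa$ rests on a diagonal intersection, which has length $\kappa$ and no more, and one might as well guess that the property fails already at $\kappa^+$. Each guess is correct in some model.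

\begin{theorem}\label{thm:fail}
Suppose that $\kappa,\lambda,U$ satisfy $(\ast)$ in $W$. There is a poset $\mathbb D\in W$ that adds no $\lambda$-sequences of elements of $W$ and preserves $\lambda^+$, such that in $W^{\mathbb D}$ the same $\kappa,\lambda,U$ satisfy $(\ast)$ and $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ fails. Hence $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ fails there.
\end{theorem}

\begin{theorem}\label{thm:hold}
If ``there are two supercompact cardinals'' is consistent, then so is the following: there are $\kappa,\lambda,U$ satisfying $(\ast)$, with $2^\kappa=\kappa^+$, such that $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds. In the model we construct, this happens for one $\kappa$ and a proper class of $\lambda$.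
\end{theorem}

Theorem~\ref{thm:fail} applies to any model of $(\ast)$, for instance to the model of Theorem~\ref{thm:hold}, or to a supercompact $\kappa$ and $\lambda=\beth_{\kappa+\kappa}$. This answers the problem.

\begin{corollary}\label{cor:answer}
Relative to two supercompact cardinals, there is a model of ZFC with $\kappa,\lambda,U$ satisfying $(\ast)$ for which $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds, and there is one with $\kappa,\lambda,U$ satisfying $(\ast)$ for which it fails.
\end{corollary}

For a sharper form, let $\mathfrak g(U)$ be the least $\nu$ for which $\mathrm{Gal}(U,\nu,2^\lambda)$ fails. By monotonicity, \eqref{eq:bounds} says that $\kappa^+\le\mathfrak g(U)\le(2^\kappa)^+$.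

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] Both bounds are sharp. Over any model of $(\ast)$, the poset $\mathbb D$ preserves $(\ast)$ for the same $\kappa,\lambda,U$ and forces $\mathfrak g(U)=\kappa^+$, without changing $P(\lambda)$, and in particular without changing $2^\kappa$. Relative to two supercompact cardinals, $\mathfrak g(U)=(2^\kappa)^+=\kappa^{++}$ is consistent.
\item[(2)] Relative to two supercompact cardinals, there are a model $W$ and $\kappa,\lambda,U\in W$ satisfying $(\ast)$ such that $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds in $W$, while in a forcing extension of $W$ with no new $\lambda$-sequences of elements of $W$ the same $U$ satisfies $(\ast)$ and even $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ fails.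
\item[(3)] If $(\ast)$ and $\mathrm{Gal}(U,\nu,2^\lambda)$ hold, then for every family $\langle b_\alpha:\alpha<\lambda^+\rangle$ of functions $\kappa\to\lambda$ there is $I\in[\lambda^+]^\nu$ with $|\{b_\alpha(\xi):\alpha\in I\}|<\kappa$ for every $\xi<\kappa$. In particular, if $\nu\ge\kappa^+$, then there is no coherent $d:[\lambda^+]^2\to\kappa$ in the sense of Definition~\ref{def:coh}.
\end{enumerate}
\end{theorem}

Part (3) organizes the paper. It turns the Galvin property into a demand on functions $\kappa\to\lambda$ that does not mention $U$. In Section~\ref{sec:fail} we violate this demand by forcing, which proves Theorem~\ref{thm:fail}. In Section~\ref{sec:slalom} we isolate a sufficient condition for the Galvin property, in which the values of many functions are caught in small sets in a way that respects an elementary embedding, and in Section~\ref{sec:model} we build a model and an ultrafilter for which this condition always applies. Section~\ref{sec:sharp} completes the proof of Theorem~\ref{thm:sharp}.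

\section{Preliminaries}\label{sec:prelim}

\subsection{Normal measures and elementary embeddings}

We write $j''A$ for the pointwise image of $A$ under $j$. If $U$ is a normal fine ultrafilter on $P_\kappa(\lambda)$, its ultrapower embedding $j:V\to M$ into a transitive class $M$ has critical point $\kappa$; moreover $j(\kappa)>\lambda$, the class $M$ is closed under $\lambda$-sequences, and $A\in U$ if and only if $j''\lambda\in j(A)$. In particular $\kappa$ is inaccessible. We shall also meet embeddings that are not given as ultrapowers. Say that an elementary embedding $j:V\to M$, with $M$ transitive and $j$ a class of $V$, \emph{generates} $U$ if it has critical point $\kappa$, $j(\kappa)>\lambda$, $j''\lambda\in M$, and $U=\{A\subseteq P_\kappa(\lambda):j''\lambda\in j(A)\}$.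

\begin{lemma}\label{lem:derive}
If $j:V\to M$ generates $U$, then $U$ is a normal fine ultrafilter on $P_\kappa(\lambda)$.
\end{lemma}

\begin{proof}
The set $j''\lambda\subseteq j(\lambda)$ has order type $\lambda<j(\kappa)$, so it belongs to $j(P_\kappa(\lambda))$, and $U$ is an ultrafilter. It is $\kappa$-complete because $j(\langle A_i:i<\zeta\rangle)=\langle j(A_i):i<\zeta\rangle$ for $\zeta<\kappa$, and fine because $j(\alpha)\in j''\lambda$ for $\alpha<\lambda$. If $f(x)\in x$ for $U$-almost all $x$, then $j(f)(j''\lambda)\in j''\lambda$, so $j(f)(j''\lambda)=j(\alpha)$ for some $\alpha<\lambda$, and $\{x:f(x)=\alpha\}\in U$.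
\end{proof}

\begin{lemma}\label{lem:diag}
Let $U$ be a normal fine ultrafilter on $P_\kappa(\lambda)$ and let $B_\xi\in U$ for $\xi<\kappa$. Then the diagonal intersection $\{x:x\in B_\xi\text{ for all }\xi\in x\cap\kappa\}$ is in $U$.
\end{lemma}

\begin{proof}
Otherwise, for almost all $x$ we may choose $f(x)\in x\cap\kappa$ with $x\notin B_{f(x)}$. By normality $f$ takes one value $\xi$ on a set in $U$, and this set is disjoint from $B_\xi\in U$.
\end{proof}

\subsection{Cardinal arithmetic}

The problem concerns sequences of length $2^\lambda$, while our constructions produce and analyze sequences of length $\lambda^+$. A counterexample of length $\lambda^+$ would not by itself refute the property for longer sequences, so we need to know that the two lengths agree.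

\begin{lemma}\label{lem:arith}
Under $(\ast)$, $\lambda$ is a strong limit cardinal, $\lambda^{<\kappa}=\lambda$, and $2^\lambda=\lambda^+$.
\end{lemma}

\begin{proof}
If $2^\nu=\lambda$ for some $\nu<\lambda$, then $2^{\nu'}=\lambda$ for $\nu'=\max(\nu,\kappa)<\lambda$, and K\"onig's theorem gives $\operatorname{cf}(\lambda)>\nu'\ge\kappa$, a contradiction. So $\lambda$ is a strong limit. Since $\operatorname{cf}(\lambda)=\kappa$, a function from an ordinal below $\kappa$ into $\lambda$ is bounded by some $\nu<\lambda$, and for each $\nu$ there are at most $2^{\max(\nu,\kappa)}<\lambda$ such functions. Hence $\lambda^{<\kappa}=\lambda$.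

Next, $\rho^{<\kappa}=\rho$ for every regular $\rho\in[\kappa,\lambda)$. This is Solovay's theorem \cite{Solovay}; here is the argument in our setting. Let $j:V\to M$ be the ultrapower embedding of $U$ and $\delta=\sup j''\rho$. Since $j''\rho\in M$ has order type $\rho<j(\kappa)$, the cofinality of $\delta$ in $M$ is below $j(\kappa)$, and $\delta<j(\rho)$ because $j(\rho)\ge j(\kappa)$ is regular in $M$. For limit $\alpha<\rho$ of cofinality below $\kappa$ fix a club $C_\alpha\subseteq\alpha$ of size less than $\kappa$, and let $C^*$ be the $\delta$-th term of $j(\langle C_\alpha\rangle)$, a club in $\delta$. The set $j''\rho$ is unbounded in $\delta$ and closed under suprema of $\omega$-sequences, and $\operatorname{cf}(\delta)=\rho>\omega$, so $C^*\cap j''\rho$ is unbounded in $\delta$. Thus $B=\{\beta<\rho:j(\beta)\in C^*\}$ has size $\rho$. If $x\in[B]^{<\kappa}$, then $j(x)=j''x\subseteq C^*$, so by elementarity $x\subseteq C_\alpha$ for some $\alpha$. Hence $|[B]^{<\kappa}|\le\rho\cdot2^{<\kappa}=\rho$, and $\rho^{<\kappa}=\rho$ follows.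

Consequently, if $\nu\in(\kappa,\lambda)$ is a strong limit with $\operatorname{cf}(\nu)<\kappa$, then $2^\nu=\nu^{\operatorname{cf}(\nu)}\le(\nu^+)^{<\kappa}=\nu^+$. Take $\langle\nu_\xi:\xi<\kappa\rangle$ increasing, continuous and cofinal in $\lambda$, with $\nu_0>\kappa$ and $\nu_{\xi+1}\ge2^{\nu_\xi}$. For limit $\xi$ the cardinal $\nu_\xi$ is a strong limit of cofinality $\operatorname{cf}(\xi)<\kappa$, so $2^\nu=\nu^+$ on a club of $\nu<\lambda$. Silver's theorem on singular cardinals states that if $\lambda$ is singular of uncountable cofinality and $2^\nu=\nu^+$ for stationarily many $\nu<\lambda$, then $2^\lambda=\lambda^+$. It applies because $\kappa$ is uncountable.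
\end{proof}

\subsection{Forcing}

Stronger conditions are smaller. A poset is \emph{$<\kappa$-directed closed} if every directed subset of size less than $\kappa$ has a lower bound. We use the following standard facts.
\begin{itemize}
\item[(F1)] If the intersection of any $\nu$ dense open subsets of a poset is dense, then the poset adds no $\nu$-sequences of ground model elements. This holds for all $\nu<\kappa$ if the poset is $<\kappa$-directed closed.
\item[(F2)] Let $G$ be $V$-generic for $\mathbb P$. Cardinals above $|\mathbb P|$ are preserved. For $X\in V$ and $\sigma\subseteq X\times\mathbb P$ in $V$ let $\sigma^G=\{x:(x,p)\in\sigma\text{ for some }p\in G\}$. If $\dot A$ is a name and $\sigma=\{(x,p)\in X\times\mathbb P:p\Vdash\check x\in\dot A\}$, then $\dot A^G\cap X=\sigma^G$. In particular $(2^\rho)^{V[G]}\le(2^\rho)^V$ for infinite $\rho\ge|\mathbb P|$.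
\item[(F3)] (Laver's preparation \cite{Laver}.) If $\kappa$ is supercompact, there is a poset of size $\kappa$ forcing that $\kappa$ is supercompact and remains so after any $<\kappa$-directed closed forcing.
\item[(F4)] (L\'evy--Solovay.) If $\mu$ is supercompact, it remains so after forcing with a poset of size less than $\mu$.
\item[(F5)] (Lifting.) Let $j:N_0\to N_1$ be elementary between transitive models of ZFC, let $K_0$ be $N_0$-generic for $\mathbb Q$ and $K_1$ be $N_1$-generic for $j(\mathbb Q)$, and suppose $j''K_0\subseteq K_1$. Then $j^+(\dot x^{K_0})=j(\dot x)^{K_1}$ defines an elementary embedding $j^+:N_0[K_0]\to N_1[K_1]$ that extends $j$ and has $j^+(K_0)=K_1$. Indeed, a statement about $\dot x^{K_0}$ true in $N_0[K_0]$ is forced by some $p\in K_0$, and then $j(p)\in K_1$ forces it about $j(\dot x)$.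
\end{itemize}

\section{The bounds $\kappa$ and $(2^\kappa)^+$}\label{sec:bounds}

Assume $(\ast)$. The sets $\{x:\alpha\in x\}$ refute the Galvin property for sequences of length $\lambda$, but there are only $\lambda$ of them. To get $\lambda^+$ sets of the same nature we take diagonal intersections, one for each function $\kappa\to\lambda$.

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:sharp}(3)]
For $\alpha<\lambda^+=2^\lambda$ let
\[A_\alpha=\{x\in P_\kappa(\lambda):b_\alpha(\xi)\in x\text{ for all }\xi\in x\cap\kappa\}.\]
This is the diagonal intersection of the sets $\{x:b_\alpha(\xi)\in x\}$, which are in $U$ by fineness, so $A_\alpha\in U$ by Lemma~\ref{lem:diag}. Let $I\in[\lambda^+]^\nu$ be such that $Z=\bigcap_{\alpha\in I}A_\alpha\in U$. Given $\xi<\kappa$, fineness provides $x\in Z$ with $\xi\in x$. Then $\{b_\alpha(\xi):\alpha\in I\}\subseteq x$ and $|x|<\kappa$.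
\end{proof}

The upper bound in \eqref{eq:bounds} follows. By K\"onig's theorem $\lambda^\kappa>\lambda$, so there are $\lambda^+$ pairwise distinct functions $b_\alpha:\kappa\to\lambda$. If each set $S_\xi=\{b_\alpha(\xi):\alpha\in I\}$ has size less than $\kappa$, then $|I|\le|\prod_{\xi<\kappa}S_\xi|\le\kappa^\kappa=2^\kappa$. So $\mathrm{Gal}(U,(2^\kappa)^+,2^\lambda)$ fails.

Positive results use $\operatorname{cf}(\lambda)=\kappa$ in a different way: almost all of $P_\kappa(\lambda)$ splits into $\kappa$ pieces, each with fewer than $\lambda$ subsets. Let $\langle\lambda_\xi:\xi<\kappa\rangle$ be an increasing continuous sequence of infinite cardinals cofinal in $\lambda$. The \emph{layers} are the pairwise disjoint sets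
\[X_\xi=\{x\in P_\kappa(\lambda):x\cap\kappa=\xi\text{ and }x\subseteq\lambda_\xi\}\qquad(\xi<\kappa),\]
and $|X_\xi|\le2^{\lambda_\xi}$. For a sequence such as $X=\langle X_\xi:\xi<\kappa\rangle$ we write $j(X)_\xi$ for the $\xi$-th term of $j(X)$, where $\xi<j(\kappa)$.

\begin{lemma}\label{lem:layer}
If $j$ generates $U$, then $j''\lambda\in j(X)_\kappa$. In particular $\bigcup_{\xi<\kappa}X_\xi\in U$.
\end{lemma}

\begin{proof}
We have $j(\alpha)<j(\kappa)$ exactly when $\alpha<\kappa$, and then $j(\alpha)=\alpha$; so $j''\lambda\cap j(\kappa)=\kappa$. The sequence $j(\langle\lambda_\xi\rangle)$ is continuous and its $\xi$-th term is $j(\lambda_\xi)$ for $\xi<\kappa$, so its $\kappa$-th term is $\sup_{\xi<\kappa}j(\lambda_\xi)$, which contains $j''\lambda$.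
\end{proof}

We now prove the lower bound in \eqref{eq:bounds}. Let $A_\alpha\in U$ for $\alpha<\lambda^+$. For $\xi<\kappa$ write $\alpha\sim_\xi\beta$ if $A_\alpha$ and $A_\beta$ contain the same subsets of $\lambda_\xi$. This relation has at most $2^{2^{\lambda_\xi}}<\lambda$ classes, so at most $\lambda$ indices lie in a class of size at most $\lambda$. Hence there is $\alpha^*$ whose $\sim_\xi$-class has size $\lambda^+$ for every $\xi<\kappa$. Choose pairwise distinct $\alpha_\xi\sim_\xi\alpha^*$ for $\xi<\kappa$, and let $Z$ be the intersection of $A_{\alpha^*}$, of $\bigcup_\zeta X_\zeta$, and of the diagonal intersection of the $A_{\alpha_\xi}$. Then $Z\in U$. Let $x\in Z\cap X_\zeta$ and $\xi<\kappa$. If $\xi<\zeta$, then $\xi\in x\cap\kappa$, so $x\in A_{\alpha_\xi}$. If $\xi\ge\zeta$, then $x\subseteq\lambda_\xi$ and $x\in A_{\alpha^*}$, so again $x\in A_{\alpha_\xi}$. Thus $Z\subseteq\bigcap_{\xi<\kappa}A_{\alpha_\xi}$, and $\mathrm{Gal}(U,\kappa,\lambda^+)$ holds.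

\section{Coherent functions and the failure at $\kappa^+$}\label{sec:fail}

Assume $(\ast)$ and fix an increasing sequence $\langle\lambda_\xi:\xi<\kappa\rangle$ of cardinals cofinal in $\lambda$ with $\lambda_0\ge\kappa$; continuity is not needed in this section. By Section~\ref{sec:bounds}, to refute $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ it suffices to find $\lambda^+$ functions $b_\alpha:\kappa\to\lambda$ such that any $\kappa^+$ of them take at least $\kappa$ values at one common point $\xi$. Let $d(\beta,\alpha)$ be a point from which on $b_\beta$ and $b_\alpha$ differ. We need many pairs with the same bound on $d$, and the following inequalities provide them by a pigeonhole argument.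

\begin{definition}\label{def:coh}
Let $\delta$ be an ordinal. A function $d:[\delta]^2\to\kappa$, written $d(\beta,\alpha)$ for $\beta<\alpha$, is \emph{coherent} if
\begin{itemize}
\item[(C1)] $|\{\beta<\alpha:d(\beta,\alpha)\le\xi\}|\le\lambda_\xi$ for all $\alpha<\delta$ and $\xi<\kappa$;
\item[(C2)] $d(\beta,\gamma)\le\max(d(\beta,\alpha),d(\alpha,\gamma))$ for $\beta<\alpha<\gamma<\delta$;
\item[(C3)] $d(\beta,\alpha)\le\max(d(\beta,\gamma),d(\alpha,\gamma))$ for $\beta<\alpha<\gamma<\delta$.
\end{itemize}
\end{definition}

It is best to read $d$ as a sequence of orders. For $\xi<\kappa$ write $\beta<_\xi\alpha$ if $\beta<\alpha$ and $d(\beta,\alpha)\le\xi$, and $\beta\le_\xi\alpha$ if $\beta<_\xi\alpha$ or $\beta=\alpha$. The relations $<_\xi$ increase with $\xi$ and their union is the order of the ordinals below $\delta$. Taking for $\xi$ the maximum on the right-hand side, we see that (C2) says that every $<_\xi$ is transitive, and (C3) says that any two $<_\xi$-predecessors of a point are $\le_\xi$-comparable. So each $(\delta,<_\xi)$ is a tree, possibly with many roots, and (C1) says that every node has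 at most $\lambda_\xi$ predecessors. A coherent function writes the order of $\delta$ as an increasing union of $\kappa$ short trees.

\begin{example}\label{ex:coh}
Let $\delta<\lambda^+$, fix an injection $h:\delta\to\lambda$, and let $d(\beta,\alpha)$ be the least $\xi$ with $h(\beta),h(\alpha)<\lambda_\xi$. Then $<_\xi$ linearly orders $h^{-1}(\lambda_\xi)$, a set of size at most $\lambda_\xi$, and relates no other points; so $d$ is coherent. This $d$ also satisfies the third inequality of an ultrametric, $d(\alpha,\gamma)\le\max(d(\beta,\alpha),d(\beta,\gamma))$. On $\lambda^+$ the third inequality must be given up: some $\xi$ has $d(0,\alpha)\le\xi$ for $\lambda^+$ many $\alpha$, the third inequality would make these a $<_\xi$-chain, and (C1) would fail.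
\end{example}

\begin{lemma}\label{lem:cohfail}
If there is a coherent $d:[\lambda^+]^2\to\kappa$, then $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ fails.
\end{lemma}

\begin{proof}
Let $a_{\alpha,\xi}=\{\beta:\beta<_\xi\alpha\}$ and let $b_\alpha(\xi)$ be its order type, the height of $\alpha$ in the $\xi$-th tree. By (C1), $b_\alpha(\xi)<\lambda_\xi^+<\lambda$. If $\beta<_\xi\alpha$, then $a_{\beta,\xi}\subseteq a_{\alpha,\xi}\cap\beta$ by (C2) and $a_{\alpha,\xi}\cap\beta\subseteq a_{\beta,\xi}$ by (C3); as $\beta\in a_{\alpha,\xi}$, the set $a_{\beta,\xi}$ is a proper initial segment of $a_{\alpha,\xi}$, and $b_\beta(\xi)<b_\alpha(\xi)$.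

Let $I\in[\lambda^+]^{\kappa^+}$. Since $\kappa^+<\lambda^+$, there is $\delta<\lambda^+$ above all elements of $I$. Every $\alpha\in I$ has $\alpha<_\xi\delta$ for some $\xi<\kappa$, so there is one $\xi$ for which $I_\xi=\{\alpha\in I:\alpha<_\xi\delta\}$ has size $\kappa^+$. By (C3), $I_\xi$ is a $<_\xi$-chain, so the values $b_\alpha(\xi)$ for $\alpha\in I_\xi$ are pairwise distinct. Thus no $I$ of size $\kappa^+$ is as in the first assertion of Theorem~\ref{thm:sharp}(3).
\end{proof}

With monotonicity, this proves the second assertion of Theorem~\ref{thm:sharp}(3). In view of Theorem~\ref{thm:hold}, a coherent function on $\lambda^+$ cannot be derived from $(\ast)$, so we force one by initial segments.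

\begin{definition}\label{def:D}
$\mathbb D$ is the set of coherent functions $p:[\delta_p+1]^2\to\kappa$ with $\delta_p<\lambda^+$, ordered by $p\le q$ if $p\supseteq q$.
\end{definition}

To preserve $U$ we must show that $\mathbb D$ adds no $\lambda$-sequences. The union of a decreasing sequence of conditions is coherent, but it has no top point. The next lemma says what is needed to add one: a chain in each tree, to be placed below the new point.

\begin{lemma}\label{lem:top}
Let $d:[\delta]^2\to\kappa$ be coherent and let $\langle S_\xi:\xi<\kappa\rangle$ be a $\subseteq$-increasing sequence of subsets of $\delta$ such that each $S_\xi$ is a $\le_\xi$-chain of size at most $\lambda_\xi$, and every $\beta<\delta$ satisfies $\beta\le\sigma$ for some $\sigma\in\bigcup_\xi S_\xi$. Then $d$ extends to a coherent function on $[\delta+1]^2$ with $\sigma<_\xi\delta$ for all $\xi<\kappa$ and $\sigma\in S_\xi$.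
\end{lemma}

\begin{proof}
Let $B_\xi=\{\beta:\beta\le_\xi\sigma\text{ for some }\sigma\in S_\xi\}\supseteq S_\xi$. The sets $B_\xi$ increase with $\xi$. They cover $\delta$: if $\beta\le\sigma\in S_\zeta$, then $\beta\in B_\xi$ as soon as $\xi\ge\zeta$ and $\beta\le_\xi\sigma$. Define $d(\beta,\delta)=\min\{\xi:\beta\in B_\xi\}$, so that $\beta<_\xi\delta$ if and only if $\beta\in B_\xi$. Only the instances of (C1)--(C3) with largest point $\delta$ are new. For (C1), $|B_\xi|\le\lambda_\xi\cdot\lambda_\xi=\lambda_\xi$. For (C2), if $\beta<_\xi\alpha\in B_\xi$, then $\beta\in B_\xi$ by transitivity. For (C3), let $\beta\le_\xi\sigma$ and $\alpha\le_\xi\sigma'$ with $\sigma,\sigma'\in S_\xi$. Since $S_\xi$ is a chain, both $\beta$ and $\alpha$ are $\le_\xi\max(\sigma,\sigma')$, and hence they are $\le_\xi$-comparable.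
\end{proof}

At limit stages such chains do not come for free. If $\operatorname{cf}(\delta)>\kappa$ and $\delta$ is a top point, then for one $\xi$ the $<_\xi$-predecessors of $\delta$ are cofinal in $\delta$, so a cofinal $<_\xi$-chain must already be present. We therefore build it along the way, out of the top points $\delta_\eta$ of the conditions themselves. By (C1) only $\lambda_\xi$ of them may lie below a common point in the $\xi$-th tree, and we take those with $\eta<\lambda_\xi$.

\begin{lemma}\label{lem:distr}
In $\mathbb D$, the intersection of $\lambda$ many dense open sets is dense, and $\{p:\delta_p\ge\beta\}$ is dense for every $\beta<\lambda^+$.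
\end{lemma}

\begin{proof}
Let $p\in\mathbb D$ and let $D_\eta$ be dense open for $\eta<\lambda$. We build a decreasing sequence $\langle p_\eta:\eta\le\lambda\rangle$ with $p_0=p$ and $p_{\eta+1}\in D_\eta$, such that the ordinals $\delta_\eta=\delta_{p_\eta}$ increase strictly and
\begin{equation}\label{eq:spine}
\delta_{\eta'}<_\xi\delta_\eta\quad\text{whenever }\eta'<\eta,\ \xi<\kappa\text{ and }\eta'<\lambda_\xi .
\end{equation}
Then $p_\lambda\le p$ lies in every $D_\eta$.

\emph{Successor step.} Given $p_\eta$ with $\eta<\lambda$, pick $q\le p_\eta$ in $D_\eta$ and let $\gamma=\delta_q\ge\delta_\eta$. We have no control over how $\gamma$ sits above the $\delta_{\eta'}$, so we add a point above it. Choose $m<\kappa$ with $\eta<\lambda_m$ and $\delta_\eta\le_m\gamma$. Let $S_\xi$ consist of the $\delta_{\eta'}$ with $\eta'\le\eta$ and $\eta'<\lambda_\xi$, together with $\gamma$ if $\xi\ge m$. These sets increase, have size at most $\lambda_\xi$, and their union contains the largest element $\gamma$ of $\gamma+1$. The points $\delta_{\eta'}$ in $S_\xi$ form a $\le_\xi$-chain by \eqref{eq:spine}, and for $\xi\ge m$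 we have $\delta_{\eta'}\le_\xi\delta_\eta\le_\xi\gamma$ for all $\eta'\le\eta$. Lemma~\ref{lem:top}, applied to $q$ and $\delta=\gamma+1$, gives $p_{\eta+1}\le q$ with $\delta_{\eta+1}=\gamma+1$ satisfying \eqref{eq:spine}. It is in $D_\eta$ because $D_\eta$ is open.

\emph{Limit step.} Let $\zeta\le\lambda$ be a limit and $\delta=\sup_{\eta<\zeta}\delta_\eta<\lambda^+$. The union of the $p_\eta$ is a coherent function on $[\delta]^2$, since each instance of (C1)--(C3) concerns a single $p_\eta$. Let $S_\xi=\{\delta_\eta:\eta<\zeta,\ \eta<\lambda_\xi\}$. This is a $\le_\xi$-chain by \eqref{eq:spine}, of size at most $\lambda_\xi$, and $\bigcup_\xi S_\xi=\{\delta_\eta:\eta<\zeta\}$ is cofinal in $\delta$, because every $\eta<\zeta$ is below $\lambda$ and hence below some $\lambda_\xi$. Lemma~\ref{lem:top} gives $p_\zeta$ with $\delta_\zeta=\delta$ satisfying \eqref{eq:spine}.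

The second assertion is proved by induction on $\beta$; the sets in question are open. For $\beta+1$, extend a given condition to $q$ with $\delta_q\ge\beta$ and add one point by Lemma~\ref{lem:top} with $S_\xi=\{\delta_q\}$. For limit $\beta$, write $\beta=\{\beta_\eta:\eta<\lambda\}$ and apply the first assertion to the sets $\{p:\delta_p\ge\beta_\eta\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fail}]
Define $\mathbb D$ in $W$ and let $D$ be $W$-generic. By Lemma~\ref{lem:distr} and (F1), there are no new $\lambda$-sequences of elements of $W$. So $P(\lambda)$, all cardinals up to and including $\lambda^+$, the regularity of $\kappa$, and the equations $\operatorname{cf}(\lambda)=\kappa$ and $2^{<\lambda}=\lambda$ are preserved. Since $|P_\kappa(\lambda)|=\lambda$, there are no new elements or subsets of $P_\kappa(\lambda)$, no new functions from its subsets into $\lambda$, and no new sequences of fewer than $\kappa$ members of $U$. Hence $U$ is still a normal fine ultrafilter and $(\ast)$ holds in $W[D]$. By the second part of Lemma~\ref{lem:distr}, $\bigcup D$ is a coherent function on $[\lambda^+]^2$.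 By Lemma~\ref{lem:cohfail} in $W[D]$, $\mathrm{Gal}(U,\kappa^+,2^\lambda)$ fails, and by monotonicity so does $\mathrm{Gal}(U,2^\kappa,2^\lambda)$.
\end{proof}

\section{Exact slaloms}\label{sec:slalom}

We turn to the positive direction. Assume $(\ast)$, let $j:V\to M$ generate $U$, and let $X_\xi$ be the layers for a continuous sequence $\langle\lambda_\xi:\xi<\kappa\rangle$. Modulo $U$, a set $A\subseteq P_\kappa(\lambda)$ is the function $\xi\mapsto A\cap X_\xi$ on $\kappa$. If we index the traces that occur on each layer by ordinals below some $\tau$, a family of sets becomes a family of functions $\kappa\to\tau$, and intersecting the sets means collecting, at each $\xi$, the values of the functions.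

\begin{definition}\label{def:slalom}
Let $\tau$ be a cardinal. A \emph{slalom} is a function $\varphi:\kappa\to[\tau]^{<\kappa}$. It \emph{captures} $c:\kappa\to\tau$ if there is $\gamma<\kappa$ with $c(\xi)\in\varphi(\xi)$ for all $\xi\in[\gamma,\kappa)$. It is \emph{$j$-exact} for a family $\langle c_i:i<\nu\rangle$ of functions $\kappa\to\tau$ if it captures every $c_i$ and $j(\varphi)(\kappa)=\{j(c_i)(\kappa):i<\nu\}$.
\end{definition}

If $\varphi$ captures $c_i$, then $j(c_i)(\kappa)\in j(\varphi)(\kappa)$ by elementarity. So capture says that $\varphi$ is large enough, and exactness adds that, at the position $\kappa$ which decides membership in $U$, it contains nothing superfluous.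

\begin{lemma}\label{lem:exact}
Let $\nu>\kappa$ be regular and let $A_i\in U$ for $i<\nu$. Suppose that $E_\xi(\eta)\subseteq X_\xi$ for $\xi<\kappa$, $\eta<\tau$, and that $c_i:\kappa\to\tau$ satisfy
\begin{equation}\label{eq:trace}
A_i\cap X_\xi=E_\xi(c_i(\xi))\qquad(i<\nu,\ \xi<\kappa).
\end{equation}
If there is a $j$-exact slalom for $\langle c_i:i<\nu\rangle$, then $\bigcap_{i\in Y}A_i\in U$ for some $Y\in[\nu]^\nu$.
\end{lemma}

\begin{proof}
Let $\varphi$ be the slalom. Since $\nu>\kappa$ is regular, there are $\gamma<\kappa$ and $Y\in[\nu]^\nu$ such that $c_i(\xi)\in\varphi(\xi)$ for all $i\in Y$ and $\xi\in[\gamma,\kappa)$. Let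
\[Z=\bigcup_{\gamma\le\xi<\kappa}\{x\in X_\xi:x\in E_\xi(\eta)\text{ for all }\eta\in\varphi(\xi)\}.\]
If $i\in Y$ and $x\in Z\cap X_\xi$, then $x\in E_\xi(c_i(\xi))\subseteq A_i$. So $Z\subseteq\bigcap_{i\in Y}A_i$, and it remains to show $j''\lambda\in j(Z)$. By Lemma~\ref{lem:layer}, $j''\lambda\in j(X)_\kappa$, and $j(\gamma)=\gamma\le\kappa<j(\kappa)$. So it suffices to show $j''\lambda\in j(E)_\kappa(\eta)$ for every $\eta\in j(\varphi)(\kappa)$. By exactness $\eta=j(c_i)(\kappa)$ for some $i<\nu$. Applying $j$ to \eqref{eq:trace} for this fixed $i$ and evaluating at $\kappa$ gives $j(E)_\kappa(\eta)=j(A_i)\cap j(X)_\kappa$, and this set contains $j''\lambda$ because $A_i\in U$.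
\end{proof}

\begin{example}\label{ex:kappa}
A family $\langle c_i:i<\kappa\rangle$ of $\kappa$ functions always has an exact slalom, namely $\varphi(\xi)=\{c_i(\xi):i<\xi\}$. It captures $c_i$ from $i+1$ on. For $i<\kappa$ the $i$-th term of $j(\langle c_i\rangle)$ is $j(c_i)$, so $j(\varphi)(\kappa)=\{j(c_i)(\kappa):i<\kappa\}$. The set $Z$ of the last proof, with $\gamma=0$, meets each nonzero layer $X_\xi$ in $X_\xi\cap\bigcap_{i<\xi}A_i$: it is the diagonal intersection. With only $\kappa$ functions the pigeonhole step is not available, which is why Section~\ref{sec:bounds} needed the index $\alpha^*$. An exact slalom for $\nu>\kappa$ functions serves as a diagonal intersection of length $\nu$.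
\end{example}

Both demands on $\varphi$ matter. If $j$ is the ultrapower embedding of $U$ and $\nu\le\lambda$, then $\Phi=\{j(c_i)(\kappa):i<\nu\}$ belongs to $M$, so $\Phi=j(\psi)(j''\lambda)$ for some function $\psi$ on $P_\kappa(\lambda)$. But then we only know that $c_i(x\cap\kappa)\in\psi(x)$ on a set $B_i\in U$, and intersecting $\nu$ of the $B_i$ is the original problem again. Capture on a final segment of $\kappa$ leaves only $\kappa$ possible exceptional sets.

Three tasks remain. First, the $\lambda^+$ given sets have to be thinned out to a family of functions that comes from a short list fixed in advance; a second supercompact cardinal does this. Second, slaloms capturing the families on the list are added by forcing. Third, the slaloms have to be exact. For one family $\langle c_i:i<\nu\rangle$ the idea is as follows. A condition is a pair $(s,F)$ of an initial part $s$ of the slalom and a set $F$ of fewer than $\kappa$ indices, with the promise that $c_i$ is captured beyond $\operatorname{dom}(s)$ for $i\in F$. Let $j$ be an embedding of the extension by a generic filter $K$. The slalom of $j(K)$ has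 some value at $\kappa$ that contains $\Phi$ and may be larger. We overwrite this value by $\Phi$. The image of a condition $(s,F)\in K$ has a stem shorter than $\kappa$ and promises only to capture $j(c_i)$ for $i\in F$, so the new value keeps all these promises, and by (F5) the embedding lifts again to the altered generic filter. The ultrafilter $U$ is derived from the new lift.

\section{A model in which the Galvin property holds at $2^\kappa$}\label{sec:model}

\subsection{The ground model and a reflection lemma}

Start with supercompact cardinals $\kappa<\mu$ and force with Laver's preparation for $\kappa$. By (F3) and (F4), in the resulting model $V$ both cardinals are supercompact, and $\kappa$ remains so after any $<\kappa$-directed closed forcing. Work in $V$. Fix an ordinal $\theta\ge\mu$ and let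
\[\lambda_\xi=\beth_{\theta+\xi}\quad(\xi<\kappa),\qquad\lambda=\beth_{\theta+\kappa}.\]
The sequence $\langle\lambda_\xi\rangle$ is increasing, continuous and cofinal in $\lambda$, with $\lambda_0\ge\mu$ and $2^{\lambda_\xi}=\lambda_{\xi+1}$. So $\lambda$ is a strong limit of cofinality $\kappa$, and $2^\lambda=\lambda^+$ by Lemma~\ref{lem:arith}, which applies since $\kappa$ is supercompact.

By Theorem~\ref{thm:sharp}(3), in the final model any $\lambda^+$ functions on $\kappa$ must have a subfamily of size $\kappa^+$ with few values at each point. The next lemma, the only place where the supercompactness of $\mu$ is used, gives a statement of this shape with some $\tau<\mu$ in place of $\kappa$. The forcing will then collapse $\tau$ to $\kappa$ and preserve $\tau^+$.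

\begin{lemma}\label{lem:reflect}
In $V$ there is a strong limit cardinal $\tau\in(\kappa,\mu)$ with $\operatorname{cf}(\tau)=\kappa$ and $2^\tau=\tau^+$ such that for every family $\langle g_\alpha:\alpha<\lambda^+\rangle$ in $\prod_{\xi<\kappa}\lambda_{\xi+2}$ there is $I\subseteq\lambda^+$ with $|I|=\tau^+$ and $|\{g_\alpha(\xi):\alpha\in I\}|\le\tau$ for all $\xi<\kappa$.
\end{lemma}

\begin{proof}
Let $C$ be the set of strong limit cardinals $\tau\in(\kappa,\mu)$ with $\operatorname{cf}(\tau)=\kappa$ and $2^\tau=\tau^+$. Suppose that every $\tau\in C$ has a counterexample $\langle g^\tau_\alpha:\alpha<\lambda^+\rangle$. Bundle the counterexamples by letting $\hat g_\alpha(\xi)$ be the function $\tau\mapsto g^\tau_\alpha(\xi)$ from $C$ to $\lambda_{\xi+2}$. Then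
\begin{quote}
for every $\tau\in C$ there is no $J\subseteq\lambda^+$ of size $\tau^+$ such that $|\{\hat g_\alpha(\xi)(\tau):\alpha\in J\}|\le\tau$ for all $\xi<\kappa$.
\end{quote}
Let $k:V\to M$ be elementary with critical point $\mu$, $k(\mu)>\lambda^+$, and $M$ closed under $\lambda^+$-sequences. By closure, $M$ contains $P(\lambda)$, computes $\lambda^+$ correctly, and sees that $\lambda$ is a strong limit of cofinality $\kappa=k(\kappa)$ with $2^\lambda=\lambda^+$. So $\lambda\in k(C)$. Write $k(\langle\hat g_\alpha\rangle)=\langle\hat g^*_\beta:\beta<k(\lambda^+)\rangle$. By elementarity, applied with $\lambda$ in the role of $\tau$, there is in $M$ no $J\subseteq k(\lambda^+)$ of size $\lambda^+$ such that $|\{\hat g^*_\beta(\xi)(\lambda):\beta\in J\}|\le\lambda$ for all $\xi<\kappa$.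

But $J=k''\lambda^+$ is such a set. It is in $M$ and has size $\lambda^+$ there. For $\xi<\kappa$ we have $k(\xi)=\xi$, so $\hat g^*_{k(\alpha)}(\xi)(\lambda)=k(\hat g_\alpha(\xi))(\lambda)$ depends only on the function $\hat g_\alpha(\xi):C\to\lambda_{\xi+2}$. There are at most $\lambda_{\xi+2}^{\,\mu}\le\lambda_{\xi+3}<\lambda$ such functions. So the set of values has size less than $\lambda$ in $V$, and by closure also in $M$. This is a contradiction.
\end{proof}

Fix such a $\tau$. As in Lemma~\ref{lem:arith}, $\tau^{<\kappa}=\tau$; also $\tau^\kappa\le2^\tau=\tau^+$.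

\subsection{The forcing}

The list of families is $\mathcal C$, the set of all sequences $\langle c_i:i<\tau^+\rangle\in V$ of functions $c_i:\kappa\to\tau$. Families from $V$ will suffice, because we shall apply Lemma~\ref{lem:reflect} in $V$ to names for the given sets. In $V$, $|\mathcal C|=(\tau^\kappa)^{\tau^+}=2^{\tau^+}$. We want $2^\kappa=\tau^+$ in the end, and the count of subsets of $\kappa$ gives this only if we add no more than $\tau^+$ slaloms. So we first shorten the list.

Let $\mathbb H=\mathrm{Coll}(\tau^+,2^{\tau^+})$ be the poset of partial functions from $\tau^+$ to $2^{\tau^+}$ of size at most $\tau$, let $H$ be $V$-generic and $V'=V[H]$. Directed subsets of $\mathbb H$ of size at most $\tau$ have their union as a lower bound, so $\mathbb H$ adds no $\tau$-sequences. Hence in $V'$ the cardinal $\tau^+$ is preserved, $\tau^{<\kappa}=\tau$ and $2^\tau=\tau^+$. Composing the surjection $\bigcup H:\tau^+\to2^{\tau^+}$ with a fixed bijection $2^{\tau^+}\to\mathcal C$ in $V$, we get in $V'$ an enumeration $\mathcal C=\{c^\varepsilon:\varepsilon<\tau^+\}$, where $c^\varepsilon=\langle c^\varepsilon_i:i<\tau^+\rangle$.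

\begin{definition}\label{def:Q}
In $V'$, let $\mathbb Q$ consist of the functions $p$ with $\operatorname{dom}(p)\in[\tau^+]^{<\kappa}$ and $p(\varepsilon)=(s^p_\varepsilon,F^p_\varepsilon)$, where the \emph{stem} $s^p_\varepsilon$ is a function from an ordinal below $\kappa$ to $[\tau]^{<\kappa}$ and $F^p_\varepsilon\in[\tau^+]^{<\kappa}$. Put $q\le p$ if $\operatorname{dom}(q)\supseteq\operatorname{dom}(p)$ and for all $\varepsilon\in\operatorname{dom}(p)$ we have $s^q_\varepsilon\supseteq s^p_\varepsilon$, $F^q_\varepsilon\supseteq F^p_\varepsilon$, and
\begin{equation}\label{eq:promise}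
c^\varepsilon_i(\xi)\in s^q_\varepsilon(\xi)\quad\text{for all }i\in F^p_\varepsilon\text{ and }\xi\in\operatorname{dom}(s^q_\varepsilon)\setminus\operatorname{dom}(s^p_\varepsilon).
\end{equation}
\end{definition}

The order is transitive: if $r\le q\le p$, a position in $\operatorname{dom}(s^r_\varepsilon)\setminus\operatorname{dom}(s^p_\varepsilon)$ is new either in $q$ over $p$, or in $r$ over $q$, where $F^p_\varepsilon\subseteq F^q_\varepsilon$.

\begin{lemma}\label{lem:Q}
In $V'$ the following hold.
\begin{enumerate}
\item[(1)] Let $p\in\mathbb Q$, $B\in[\tau^+]^{<\kappa}$ and $\zeta<\kappa$. There is $q\le p$ with $B\subseteq\operatorname{dom}(q)$ and $\zeta\in\operatorname{dom}(s^q_\varepsilon)$ for all $\varepsilon\in B$.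
\item[(2)] Every directed subset of $\mathbb Q$ of size less than $\kappa$ has its coordinatewise union as a lower bound.
\item[(3)] $\mathbb Q$ has size $\tau^+$ and the $\tau^+$-chain condition.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Add the missing coordinates with value $(\emptyset,\emptyset)$, and for $\varepsilon\in B$ extend the stem by $s(\xi)=\{c^\varepsilon_i(\xi):i\in F_\varepsilon\}$ at the new positions $\xi\le\zeta$.

(2) Let $D$ be directed with $|D|<\kappa$, and let $r$ have as domain, stems and side sets the unions of those of the members of $D$. The stems at a given coordinate are pairwise compatible, and $\kappa$ is regular, so $r\in\mathbb Q$. To check \eqref{eq:promise} for $r$ and $p\in D$, let $\xi\in\operatorname{dom}(s^{p'}_\varepsilon)\setminus\operatorname{dom}(s^p_\varepsilon)$ with $p'\in D$, and take $p''\in D$ below $p$ and $p'$. Then $c^\varepsilon_i(\xi)\in s^{p''}_\varepsilon(\xi)=s^r_\varepsilon(\xi)$ for $i\in F^p_\varepsilon$.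

(3) The size is $\tau^+$ because $(\tau^+)^{<\kappa}\le(2^\tau)^\tau=\tau^+$. Since $\tau^{<\kappa}=\tau$, the $\Delta$-system lemma applies: among $\tau^+$ conditions there are $\tau^+$ whose domains pairwise intersect in one set $R$, with $|R|<\kappa$. There are $(\tau^{<\kappa})^{<\kappa}=\tau$ stems and so at most $\tau^{|R|}=\tau$ assignments of stems to $R$. Two conditions with the same stems on $R$ are compatible: their coordinatewise union lengthens no stem of either, so \eqref{eq:promise} is vacuous.
\end{proof}

The underlying set $Q$ of $\mathbb Q$ lies in $V$ and does not depend on $H$, since $\mathbb H$ adds no $\tau$-sequences; only the order depends on $H$. So the two-step iteration $\mathbb H*\dot{\mathbb Q}$ is equivalent to its dense subset $\mathbb P=\mathbb H\times Q$, where $(h',p')\le(h,p)$ if $h'\le h$ and $h'\Vdash p'\le p$. We have $|\mathbb P|=2^{\tau^+}<\mu\le\lambda_0$. The poset $\mathbb P$ is $<\kappa$-directed closed: if $D\subseteq\mathbb P$ is directed and $|D|<\kappa$, the union $h^*$ of the first coordinates forces that the second coordinates form a directed set, so by Lemma~\ref{lem:Q}(2)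 it forces that their coordinatewise union $p^*$ is a lower bound, and $(h^*,p^*)$ is a lower bound of $D$.

Let $K$ be $V'$-generic for $\mathbb Q$, let $G\subseteq\mathbb P$ be the corresponding $V$-generic filter, and $W=V[G]=V'[K]$. For $\varepsilon<\tau^+$ let
\[\varphi_\varepsilon=\bigcup\{s^p_\varepsilon:p\in K,\ \varepsilon\in\operatorname{dom}(p)\}.\]
By Lemma~\ref{lem:Q}(1) and genericity, $\varphi_\varepsilon$ is a slalom $\kappa\to[\tau]^{<\kappa}$.

\begin{lemma}\label{lem:W}
In $W$ the following hold.
\begin{enumerate}
\item[(1)] $\kappa$ is supercompact, and $P_\kappa(\lambda)$ and the layers $X_\xi$ are the same as in $V$.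
\item[(2)] $\lambda$ is a strong limit cardinal of cofinality $\kappa$, and $2^\lambda=\lambda^+=(\lambda^+)^V$.
\item[(3)] $2^\kappa=\kappa^+=(\tau^+)^V$.
\item[(4)] $\varphi_\varepsilon$ captures $c^\varepsilon_i$ for all $\varepsilon,i<\tau^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) follows from (F3) and (F1). For (2), use (F2) and $|\mathbb P|<\lambda_0$: the cardinals $\lambda_\xi$, $\lambda$, $\lambda^+$ are preserved, $2^{\lambda_\xi}\le\lambda_{\xi+1}$ and $2^\lambda\le\lambda^+$; and $\kappa$ is still regular.

(3) The cardinal $\tau^+$ of $V$, which we continue to denote by $\tau^+$, is preserved by $\mathbb H$ and then by the chain condition of $\mathbb Q$. A subset of $\kappa$ in $W$ is determined by $K$ and a $\kappa$-sequence in $V'$ of antichains of $\mathbb Q$, and in $V'$ there are at most $((\tau^+)^\tau)^\kappa=\tau^+$ such sequences. So $2^\kappa\le\tau^+$. Given $\eta<\tau$ and $p$ with $0\in\operatorname{dom}(p)$, we may extend $s^p_0$ at the next position $\xi$ by the value $\{c^0_i(\xi):i\in F^p_0\}\cup\{\eta\}$. By genericity $\tau=\bigcup_{\xi<\kappa}\varphi_0(\xi)$, a union of $\kappa$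 sets of size less than $\kappa$. Hence $|\tau|=\kappa$, so $\tau^+=\kappa^+$, and $\kappa^+\le2^\kappa\le\tau^+$.

(4) Adding $i$ to a side set yields a stronger condition, so by genericity there is $p\in K$ with $i\in F^p_\varepsilon$. Let $\gamma=\operatorname{dom}(s^p_\varepsilon)$. For $\xi\ge\gamma$ take $q\in K$ with $q\le p$ and $\xi\in\operatorname{dom}(s^q_\varepsilon)$; then $c^\varepsilon_i(\xi)\in s^q_\varepsilon(\xi)=\varphi_\varepsilon(\xi)$ by \eqref{eq:promise}.
\end{proof}

\subsection{Changing the generic filter at position $\kappa$}

\begin{proposition}\label{prop:lift}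
In $W$ there are a normal fine ultrafilter $U$ on $P_\kappa(\lambda)$ and an embedding $j^+:W\to M$ generating $U$ such that $\varphi_\varepsilon$ is $j^+$-exact for $c^\varepsilon$ for every $\varepsilon<\tau^+$.
\end{proposition}

\begin{proof}
\emph{The first embedding.} In $W$ let $U^*$ be any normal fine ultrafilter on $P_\kappa(\lambda)$ and $j:W\to M$ its ultrapower embedding. We want to regard $M$ as a generic extension of an image of $V'$. The model $W=V'[K]$ satisfies ZFC in the language with a predicate for $V'$, so \L o\'s's theorem holds for the ultrapower of the structure $(W,\in,V')$. Let $N\subseteq M$ be the interpretation of the predicate in the ultrapower and $K^*=j(K)$. By elementarity in the extended language, $j\restriction V':V'\to N$ is elementary, $K^*$ is $N$-generic for $j(\mathbb Q)$, $M=N[K^*]$, and every sequence of ordinals in $M$ of length less than $j(\kappa)$ belongs to $N$, as $\mathbb Q$ adds no sequences of ordinals of length less than $\kappa$.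

For $\varepsilon<\tau^+$ let $\Phi_\varepsilon=\{j(c^\varepsilon_i)(\kappa):i<\tau^+\}\subseteq j(\tau)$. We need these sets to be admissible stem values in $j(\mathbb Q)$ and the change of values to be carried out in $N$. Since $\tau^+<\lambda$ and $M$ is closed under $\lambda$-sequences from $W$, the sequences $\langle j(\varepsilon):\varepsilon<\tau^+\rangle$ and $\langle j(c^\varepsilon_i)(\kappa):\varepsilon,i<\tau^+\rangle$ are in $M$. They are sequences of ordinals that can be arranged in length less than $j(\kappa)$, so they are in $N$. Hence $j\restriction\tau^+$ and $\langle\Phi_\varepsilon:\varepsilon<\tau^+\rangle$ are in $N$, and each $\Phi_\varepsilon$ has size less than $j(\kappa)$ in $N$.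

\emph{The altered generic filter.} By Lemma~\ref{lem:Q}(1) for $j(\mathbb Q)$ in $N$, with $B=j''\tau^+$ and $\zeta=\kappa<j(\kappa)$, and by genericity, there is $p_0\in K^*$ with $j''\tau^+\subseteq\operatorname{dom}(p_0)$ and $\kappa\in\operatorname{dom}(s^{p_0}_{j(\varepsilon)})$ for all $\varepsilon<\tau^+$. For $p\le p_0$ in $j(\mathbb Q)$ let $\pi(p)$ be obtained from $p$ by replacing, for every $\varepsilon<\tau^+$, the value $s^p_{j(\varepsilon)}(\kappa)=s^{p_0}_{j(\varepsilon)}(\kappa)$ by $\Phi_\varepsilon$. Then $\pi(p)\in j(\mathbb Q)$ and $\pi\in N$.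

For $p,q\le p_0$ we have $q\le p$ if and only if $\pi(q)\le\pi(p)$. Indeed, $\pi$ changes no domain of a condition or of a stem and no side set; it replaces the common value of the stems of $p$ and $q$ at coordinate $j(\varepsilon)$ and position $\kappa$ by another common value; and this position lies in $\operatorname{dom}(s^p_{j(\varepsilon)})$, so it does not occur in \eqref{eq:promise}. The map that restores the values of $p_0$ has the same property below $\pi(p_0)$ and inverts $\pi$. So $\pi$ is an isomorphism, in $N$, from the cone below $p_0$ onto the cone below $\pi(p_0)$. Therefore the upward closure $K^+$ of $\{\pi(q):q\in K^*,\ q\le p_0\}$ is $N$-generic for $j(\mathbb Q)$, and $N[K^+]=N[K^*]=M$, since each filter is recovered from the other by $\pi$.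

\emph{Claim: $j''K\subseteq K^+$.} Let $p\in K$. Then $j(p)\in K^*$, so there is $q\in K^*$ below $p_0$ and $j(p)$. We show $\pi(q)\le j(p)$. Since $|\operatorname{dom}(p)|<\kappa$, the domain of $j(p)$ is $j''\operatorname{dom}(p)$. At the coordinate $j(\varepsilon)$, the stem of $j(p)$ is $j(s^p_\varepsilon)$, whose domain is an ordinal below $\kappa$, and the side set is $j''F^p_\varepsilon$. The conditions $\pi(q)$ and $q$ differ only in stem values at position $\kappa$. So the inclusions of domains, stems and side sets, and \eqref{eq:promise} at positions $\xi\ne\kappa$, follow from $q\le j(p)$. In $j(\mathbb Q)$, the function attached to coordinate $j(\varepsilon)$ and index $j(i)$ is $j(c^\varepsilon_i)$. So at position $\kappa$, \eqref{eq:promise} asks that $j(c^\varepsilon_i)(\kappa)\in\Phi_\varepsilon$ for $i\in F^p_\varepsilon$, which holds by the definition of $\Phi_\varepsilon$. This proves the claim.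

\emph{The second embedding.} By (F5), $j\restriction V'$ lifts to an elementary $j^+:W=V'[K]\to N[K^+]=M$ with $j^+(K)=K^+$; it is a class of $(W,\in,V')$. It agrees with $j$ on $V'$, in particular on the ordinals, so it has critical point $\kappa$, $j^+(\kappa)>\lambda$, and its pointwise image of $\lambda$ is $j''\lambda\in M$. Let $U=\{A\subseteq P_\kappa(\lambda):j''\lambda\in j^+(A)\}\in W$. Then $j^+$ generates $U$, and $U$ is normal and fine by Lemma~\ref{lem:derive}. By elementarity, $j^+(\varphi_\varepsilon)$ is the union of the stems at coordinate $j(\varepsilon)$ of conditions in $K^+$. As $\pi(p_0)\in K^+$ and $c^\varepsilon_i\in V'$,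
\[j^+(\varphi_\varepsilon)(\kappa)=\Phi_\varepsilon=\{j^+(c^\varepsilon_i)(\kappa):i<\tau^+\}.\]
With Lemma~\ref{lem:W}(4), this is exactness.
\end{proof}

\subsection{The Galvin property of $U$}

\begin{proof}[Proof of Theorem~\ref{thm:hold}]
Let $U$ and $j^+$ be as in Proposition~\ref{prop:lift}. By Lemma~\ref{lem:W}, in $W$ the triple $\kappa,\lambda,U$ satisfies $(\ast)$, $2^\kappa=\kappa^+=\tau^+$ and $2^\lambda=\lambda^+$. Let $\langle A_\alpha:\alpha<\lambda^+\rangle\in W$ be a sequence of sets in $U$, and let $\dot S$ be a $\mathbb P$-name for it.

Lemma~\ref{lem:reflect} holds in $V$, so we replace the traces $A_\alpha\cap X_\xi$ by objects of $V$. Work in $V$ and let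
\[\sigma_{\alpha,\xi}=\{(x,p)\in X_\xi\times\mathbb P:\ p\Vdash\dot S\text{ is a function and }\check x\in\dot S(\check\alpha)\}.\]
As in (F2), $A_\alpha\cap X_\xi=\sigma_{\alpha,\xi}^G$. Here the smallness of $\mathbb P$ is used: $|X_\xi\times\mathbb P|\le\lambda_{\xi+1}$, so $X_\xi\times\mathbb P$ has at most $\lambda_{\xi+2}$ subsets. Coding these by ordinals, we apply Lemma~\ref{lem:reflect} to the functions $\xi\mapsto\sigma_{\alpha,\xi}$. We obtain pairwise distinct $\alpha_i<\lambda^+$ for $i<\tau^+$ and, for each $\xi<\kappa$, an enumeration $\langle e_\xi(\eta):\eta<\tau\rangle$, possibly with repetitions, of $\{\sigma_{\alpha_i,\xi}:i<\tau^+\}$. Let $c_i(\xi)$ be the least $\eta$ with $e_\xi(\eta)=\sigma_{\alpha_i,\xi}$. The family $\langle c_i:i<\tau^+\rangle$ is in $V$, hence in $\mathcal C$, so it equals $c^\varepsilon$ for some $\varepsilon<\tau^+$.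

In $W$ put $E_\xi(\eta)=e_\xi(\eta)^G\subseteq X_\xi$. Then $A_{\alpha_i}\cap X_\xi=E_\xi(c^\varepsilon_i(\xi))$ for all $i<\tau^+$ and $\xi<\kappa$, and $\varphi_\varepsilon$ is $j^+$-exact for $c^\varepsilon$. Lemma~\ref{lem:exact}, applied in $W$ with $\nu=\tau^+=\kappa^+$, gives $Y\subseteq\tau^+$ of size $\tau^+$ with $\bigcap_{i\in Y}A_{\alpha_i}\in U$. (The ordinal $\tau$ is no longer a cardinal in $W$; in Section~\ref{sec:slalom} it serves only as an index set.) The set $\{\alpha_i:i\in Y\}$ has size $\tau^+=2^\kappa$. Hence $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ holds in $W$.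

For the last assertion, let $\tau(\theta)<\mu$ be the least cardinal as in Lemma~\ref{lem:reflect} for the ordinal $\theta\ge\mu$. One $\tau$ equals $\tau(\theta)$ for a proper class of $\theta$. The poset $\mathbb P$ is defined from $\kappa$, $\tau$ and the bijection $2^{\tau^+}\to\mathcal C$, without reference to $\theta$. So in the single model $W=V[G]$ the argument applies to $\lambda=\beth^V_{\theta+\kappa}$ for a proper class of $\theta$.
\end{proof}

\section{Sharpness of the bounds}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Part (3) was proved in Sections~\ref{sec:bounds} and~\ref{sec:fail}. For (1), let $W$ be any model of $(\ast)$. By Theorem~\ref{thm:fail}, forcing with $\mathbb D$ preserves $(\ast)$ and $P(\lambda)$ and makes $\mathfrak g(U)\le\kappa^+$, while \eqref{eq:bounds} in the extension gives $\mathfrak g(U)\ge\kappa^+$. The value of $2^\kappa$ does not change, since $P(\kappa)$ and all cardinals below $\lambda$ are preserved and $2^\kappa<\lambda$. In the model of Theorem~\ref{thm:hold}, monotonicity gives $\mathfrak g(U)>2^\kappa=\kappa^+$ and \eqref{eq:bounds} gives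 $\mathfrak g(U)\le(2^\kappa)^+$, so $\mathfrak g(U)=(2^\kappa)^+=\kappa^{++}$. For (2), take for $W$ the model of Theorem~\ref{thm:hold} and apply Theorem~\ref{thm:fail} to it.
\end{proof}

\begin{remark}\label{rem:gch}
In the model of Theorem~\ref{thm:hold} we have $2^\kappa=\kappa^+$. We make no claim about whether $\mathrm{Gal}(U,2^\kappa,2^\lambda)$ can hold when $2^\kappa>\kappa^+$; this is not needed for Corollary~\ref{cor:answer}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BW}
Tom Benhamou and Ben-Zion Weltsch, \emph{Supercompact Measures and the Galvin Property}, arXiv:2510.07669 (2025).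

\bibitem{Laver}
Laver, 1978.

\bibitem{Solovay}
Solovay, \emph{Strongly compact cardinals and the GCH}, 1974.

\end{thebibliography}
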